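# Unordered points with forbidden multiplicities: rational homology spheres from discriminants

## Two points, three points, and linking spheres

Fix $d\ge 1$ and take two distinct unordered points $x,y$ in $\mathbb R^{2d}$. The pair is determined by its midpoint, which is arbitrary, and by the difference $\pm(y-x)$, a nonzero vector up to sign. So the space of such pairs is $\mathbb R^{2d}\times(\mathbb R^{2d}\setminus 0)/\pm$, which retracts onto $\mathbb{RP}^{2d-1}$. Its rational homology is $\mathbb Q$ in degrees $0$ and $2d-1$. Rationally it is the sphere $S^{2d-1}$.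

Now take unordered triples, and forbid only that all three points coincide. Split off the center of mass. What remains is a nonzero element of $V\otimes\mathbb R^{2d}\cong\mathbb R^{4d}$ modulo $S_3$, where $V$ is the $2$-dimensional space of triples with sum zero. Radial retraction leaves $S^{4d-1}/S_3$. A transposition has determinant $-1$ on $V$, hence determinant $(-1)^{2d}=1$ on $V\otimes\mathbb R^{2d}$, so $S_3$ acts trivially on $H_*(S^{4d-1};\mathbb Q)$. The quotient has rational homology $\mathbb Q$ in degrees $0$ and $4d-1$: again a rational sphere.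

Both numbers have the same geometric meaning. In the second example, the $n=3$ points move in a space of dimension $2dn=6d$, and the forbidden configurations $3p$ are described by $N=1$ point, hence have dimension $2dN=2d$. The complement of a *linear* subspace of dimension $2dN$ in $\mathbb R^{2dn}$ is homotopy equivalent to the linking sphere $S^{2d(n-N)-1}$, and $2d(3-1)-1=4d-1$. In the first example $n=2$, $N=1$, and $2d(2-1)-1=2d-1$.

For triples of pairwise distinct points, scaling no longer helps: the forbidden set is the set of $2p+q$, which is not a single diagonal. But the count makes sense. Forbidden configurations are described by $N=2$ points, and the guess would be $\mathbb Q$ in degrees $0$ and $2d(3-2)-1=2d-1$. When is the space of configurations with forbidden multiplicities rationally the linking sphere that the count predicts?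

## Forbidden multiplicities and the theorem

Partitions are written multiplicatively: $1^kb_0^{e_0}\cdots b_m^{e_m}$ has $k$ parts equal to $1$ and, for each $i$, $e_i$ parts equal to $b_i$. It is a partition of $n=k+\sum_ie_ib_i$.

**Definition (refinement order).** For partitions $\lambda,\lambda'$ of the same $n$, write $\lambda\le\lambda'$ if the parts of $\lambda$ can be partitioned into subsets whose sums are exactly the parts of $\lambda'$.

For example $11247\le 357$, because $3=1+2$, $5=1+4$, $7=7$. Among partitions of $4$, those $\ge 1^22$ are $1^22,\ 2^2,\ 13,\ 4$, while those $\ge 2^2$ are only $2^2$ and $4$.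

**Definition (the configuration spaces).** An unordered $n$-tuple of points of $X$ (a multiset) has a multiplicity partition, whose parts are the multiplicities of the distinct points occurring in it. For a partition $\lambda$ of $n$, $\mathrm{Conf}^\lambda_c(X)$ is the space of unordered $n$-tuples whose multiplicity partition $\lambda'$ satisfies $\lambda'\not\ge\lambda$.

So $\mathrm{Conf}_c^\lambda(X)$ is the complement, in the symmetric product, of the configurations with multiplicities "$\lambda$ or worse". For $\lambda=1^{n-2}2$ it is the space of $n$ distinct unordered points. For $\lambda=1^{n-a}a$ it consists of the $n$-tuples in which every multiplicity is at most $a-1$. For $\lambda=2^2$ it contains $3p+q$ but not $2p+2q$. The two spaces in the opening are $\lambda=2$ and $\lambda=3$.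

Write $h_\ell(Y)=\dim H_\ell(Y;\mathbb Q)$.

**Theorem 1.** Let $m,k\ge0$ and $b_i,e_i,d\ge1$ for $0\le i\le m$ be integers such that $b_i\ge\sum_{j<i}e_jb_j$ for all $i$, and $b_i\ge2$ for at least one $i$. Then
$$h_\ell\big(\mathrm{Conf}_c^{1^kb_0^{e_0}\cdots b_m^{e_m}}(\mathbb R^{2d})\big)=\begin{cases}1&\ell=0\ \text{or}\ \ell=2d\left(\sum_ie_i(b_i-1)\right)-1,\\0&\text{otherwise.}\end{cases}$$

The condition that some $b_i\ge2$ excludes the partition $1^n$, for which the space is empty. With $N=k+\sum_ie_i$ the number of parts, $\sum_ie_i(b_i-1)=n-N$, so the degree is the predicted $2d(n-N)-1$.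

The question whether this holds is posed by Ayah Almousa and Melanie Matchett Wood in "Counting polynomials over finite fields with given root multiplicities", arXiv:1210.0472 (2012). That source quotes three cases as known. With $b_0^{e_0}\cdots b_m^{e_m}=2$ and $d=1$ it is Arnol'd's theorem, the case $b_0$ for arbitrary $d$ has been shown by Randal-Williams, and the case $b_0^{e_0}$ for arbitrary $d$ follows from work of Arnol'd. The proof below reproves these on its way.

## Compactly supported cohomology: the facts used

The forbidden set is closed and has an obvious parametrization, so we work with it rather than with its complement. Fix a field $K$ in which $n!$ is invertible; for Theorem 1, $K=\mathbb Q$. All spaces are locally compact Hausdorff, and $H_c^*$ is sheaf cohomology with compact supports and coefficients in $K$. The following facts can be found in Bredon, *Sheaf Theory*, and Iversen, *Cohomology of Sheaves*.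

* **(F1)** For $C\subset Z$ closed and $U=Z\setminus C$ there is a long exact sequence $\cdots\to H_c^j(U)\to H_c^j(Z)\to H_c^j(C)\to H_c^{j+1}(U)\to\cdots$. A proper map $f:Y\to Z$ induces a map from it to the sequence for $f^{-1}(C)\subset Y$.
* **(F2)** Künneth: $H_c^*(A\times B)\cong H_c^*(A)\otimes H_c^*(B)$, naturally for proper maps.
* **(F3)** If a finite group $G$ with $|G|$ invertible in $K$ acts on $Y$, then $H_c^*(Y/G)\to H_c^*(Y)^G$ is an isomorphism.
* **(F4)** A proper continuous bijection is a homeomorphism. A proper map has closed image. The restriction of a proper map to the full preimage of a locally closed subset is proper as a map to that subset.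

**Hypothesis on $X$.** Throughout, $H_c^*(X)\cong K$, concentrated in a single *even* degree $w$. For $X=\mathbb R^{2d}$ this holds with $w=2d$.

Write points of $\mathrm{Sym}^jX=X^j/S_j$ as effective $0$-cycles $D=\sum_xD(x)\,x$ of degree $j$, with $\mathrm{Sym}^0X=\mathrm{pt}$. For cycles, $D\ge D'$ means $D(x)\ge D'(x)$ for all $x$.

**Lemma 2.** Let $j\le n$.

1. For $G\le S_j$, pullback $H_c^*(X^j/G)\to H_c^*(X^j)$ is an isomorphism, and both are $K$ in degree $jw$.
2. For $G\le G'\le S_j$, the quotient map $X^j/G\to X^j/G'$ induces an isomorphism on $H_c^*$. In particular the addition map $\mathrm{Sym}^eX\times X\to\mathrm{Sym}^{e+1}X$ does so if $e+1\le n$.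

*Proof.* By (F2), $H_c^*(X^j)$ is $H_c^w(X)^{\otimes j}=K$ in degree $jw$. A transposition of factors acts on it by the Koszul sign $(-1)^{w\cdot w}=1$, since $w$ is even. So $S_j$ acts trivially, every class is $G$-invariant, and (F3) gives part 1, because $|G|$ divides $j!$, which is invertible. For part 2, the composite $X^j\to X^j/G\to X^j/G'$ and its first map both induce isomorphisms, hence so does the second map. The last claim is the case $j=e+1$, $G=S_e\times S_1$, $G'=S_{e+1}$. $\square$

Evenness matters here: for $X=\mathbb R$ the swap acts by $-1$ on $H_c^2(\mathbb R^2;\mathbb Q)$, so by (F3) $H_c^*(\mathrm{Sym}^2\mathbb R;\mathbb Q)=0$, while $H_c^2(\mathbb R^2;\mathbb Q)=\mathbb Q$.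

**Properness of addition maps.** For $b\ge1$ the map $\mathrm{Sym}^aX\times\mathrm{Sym}^rX\to\mathrm{Sym}^{ba+r}X$, $(A,B)\mapsto bA+B$, is proper. Indeed $X^a\times X^r\to X^{ba+r}$, repeating each of the first $a$ coordinates $b$ times, is a closed embedding, and $X^{ba+r}\to\mathrm{Sym}^{ba+r}X$ is a quotient by a finite group, so the composite is proper. It factors as $g\circ f$ with $f:X^a\times X^r\to\mathrm{Sym}^aX\times\mathrm{Sym}^rX$ surjective and $g$ our map. For $L$ compact, $g^{-1}(L)=f\big((gf)^{-1}(L)\big)$ is compact. The same argument works with more summands.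

For $\lambda=1^kb_0^{e_0}\cdots b_m^{e_m}$, put
$$Y_\lambda=\mathrm{Sym}^kX\times\prod_i\mathrm{Sym}^{e_i}X,\qquad \pi_\lambda:Y_\lambda\to\mathrm{Sym}^nX,\quad(B,A_0,\dots,A_m)\mapsto B+\sum_ib_iA_i,\qquad Z_\lambda=\pi_\lambda(Y_\lambda).$$
To say that the multiplicity partition of $D$ is $\ge\lambda$ is to say that each part of $\lambda$ can be assigned to a point so that the parts assigned to $x$ add up to $D(x)$. That is exactly $D\in Z_\lambda$. So $Z_\lambda$ is the forbidden set. It is closed by (F4), and $\mathrm{Conf}_c^\lambda(X)=\mathrm{Sym}^nX\setminus Z_\lambda$ is open.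

By (F2) and Lemma 2, $H_c^*(Y_\lambda)$ is $K$ in degree $wN$. If $H_c^*(Z_\lambda)$ were the same, then (F1) and duality would produce the linking sphere. So the whole problem is to compare $Z_\lambda$ with $Y_\lambda$.

## Where the parametrization stops being injective

The first thing to try is to show that $\pi_\lambda$ is injective, because then it is a homeomorphism onto $Z_\lambda$ by (F4). For $\lambda=12$ this works: from $D=2p+q$ one recovers $p$ as the only point of multiplicity $\ge2$, and then $q=D-2p$. So $Z_{12}\cong X\times X$, which settles the triples of distinct points.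

For $\lambda=1^22$ it fails. Here $Y_\lambda=\mathrm{Sym}^2X\times X$ and $\pi(B,p)=2p+B$. For $p\ne q$ the cycle $2p+2q$ has two preimages: $(2q,p)$ and $(2p,q)$. The failure cannot be repaired fiber by fiber: $\pi$ is a finite map, the stalk of $\pi_*K$ at $2p+2q$ is $K^2$, and so $K\to\pi_*K$ is not an isomorphism of sheaves. If $\pi^*$ is an isomorphism on $H_c^*$, this is for a global reason.

Look at the locus where injectivity fails. If $B$ consists of two distinct points, then $D=2p+B$ has only one point of multiplicity $\ge2$, namely $p$ (this includes $D=3p+q$, where $B=p+q$). So $(B,p)$ is determined by $D$. The remaining $D$ form $C=\{2p+2q\}$, which is a copy of $\mathrm{Sym}^2X$ via $A\mapsto2A$. Its preimage in $Y_\lambda$ is the set of pairs $(2q,p)$, a copy of $X\times X$. And the map between them,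
$$X\times X\to\mathrm{Sym}^2X,\qquad(p,q)\mapsto p+q,$$
is an isomorphism on $H_c^*$ by Lemma 2. So $\pi$ is a homeomorphism off $C$ and an $H_c^*$-isomorphism over $C$, and the five lemma applied to (F1) says that $\pi^*:H_c^*(Z_{1^22})\to H_c^*(\mathrm{Sym}^2X\times X)$ is an isomorphism.

This is the idea: *where the parametrization is not injective, the ambiguity is a choice of one point among several equivalent ones, and such a choice is invisible to $H_c^*$ with coefficients in $K$ because $X$ has a single even class.* In general the bad locus is not a symmetric power. For $\lambda=1^42$ the set of $D$ with at least "two doublings" is $C=Z_{1^22^2}$, with preimage $\{(B,p): B\ge2q\text{ for some }q\}=Z_{1^22}\times X$. Neither is a parameter space, but both are forbidden sets with *fewer* $1$'s. So one inducts on $k$, and since $e$ rises from $1$ to $2$, the induction must treat all $e$ at once.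

## Counting disjoint copies of $b$

We need a measure of how many copies of $b$ fit in a cycle, and a word for "fits".

**Definition (containment, floor).** For a list $\mu=(c_1,\dots,c_s)$ with sum $S$, a cycle $D$ *contains* $\mu$ if $D\ge\sum_jc_jx_j$ for some points $x_j$, not necessarily distinct. For $b\ge1$ put $\lfloor D/b\rfloor=\sum_x\lfloor D(x)/b\rfloor\,x$ and $a(D)=a_b(D)=\deg\lfloor D/b\rfloor$.

For example, $4x$ and $2x+2y$ contain $(2,2)$, but $3x+y$ does not. For $D=5x+2y+z$ and $b=2$, $\lfloor D/2\rfloor=2x+y$ and $a(D)=3$. A cycle $D\in\mathrm{Sym}^{k+S}X$ lies in $Z_{1^k\mu}$ iff it contains $\mu$, since the remainder then has degree $k$. Also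
$$\lfloor(bA+B)/b\rfloor=A+\lfloor B/b\rfloor,\qquad a(bA+B)=\deg A+a(B),\tag{1}$$
and $D\ge bA'$ holds iff $A'\le\lfloor D/b\rfloor$.

**Setting.** Let $\mu=(c_1,\dots,c_s)$, $s\ge0$, be a list of positive integers with sum $S$. Let $b\ge1$ with $S\le b$, let $e\ge1$, $k\ge0$, and put
$$\lambda'=1^k\mu,\qquad\lambda=1^k\mu\,b^e,\qquad n=k+S+be,\qquad k'=k+S-b.$$
Let $\varphi:\mathrm{Sym}^eX\times Z_{\lambda'}\to Z_\lambda$, $(A,B)\mapsto bA+B$. It is proper, as the restriction of an addition map to a closed subset. It is surjective: if $D=bA+\sum_jc_jx_j+B_0$ with $\deg A=e$ and $\deg B_0=k$, then $D=\varphi(A,\sum_jc_jx_j+B_0)$.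

**Lemma 3.** In the Setting, let $C=\{D\in\mathrm{Sym}^nX:a(D)\ge e+1\}$.

1. $C\subset Z_\lambda$. If $k'<0$ then $C=\emptyset$; if $k'\ge0$ then $C=Z_{1^{k'}b^{e+1}}$. In particular $C$ is closed.
2. $\varphi^{-1}(C)=\emptyset$ if $k'<0$, and $\varphi^{-1}(C)=\mathrm{Sym}^eX\times Z_{1^{k'}b}$ if $k'\ge0$.
3. With $U=Z_\lambda\setminus C$, the map $\varphi^{-1}(U)\to U$ is a homeomorphism.

*Proof.* **Step 1: the bad locus.** The aim is to describe $C$ and see that it lies in $Z_\lambda$. We have $a(D)\ge e+1$ iff $D\ge bA'$ for some $A'$ of degree $e+1$. Since $n=k'+b(e+1)$, this is impossible for $k'<0$, and for $k'\ge0$ it says $D\in Z_{1^{k'}b^{e+1}}$. Now let $D\ge bA+bp$ with $\deg A=e$. Because $S\le b$, the single spare copy of $b$ absorbs all of $\mu$: $bp\ge Sp=\sum_jc_jp$. So $D\ge bA+\sum_jc_jp$, the remainder has degree $k$, and $D\in Z_\lambda$.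

**Step 2: its preimage.** The aim is to see that $\varphi^{-1}(C)$ is a product in which $\mu$ has disappeared. By (1), $\varphi(A,B)\in C$ iff $a(B)\ge1$. If $B\in\mathrm{Sym}^{k+S}X$ has $a(B)\ge1$, then $B\ge bp\ge Sp$ for some $p$, so $B$ contains $\mu$ and lies in $Z_{\lambda'}$ automatically. Since $k+S=k'+b$, the set of all such $B$ is empty if $k'<0$ and is $Z_{1^{k'}b}$ if $k'\ge0$.

**Step 3: injectivity elsewhere.** The aim is part 3. By the above, $\varphi^{-1}(U)=\{(A,B):a(B)=0\}$. For such a pair with $D=bA+B$, equation (1) gives $A=\lfloor D/b\rfloor$, and then $B=D-bA$. So $\varphi^{-1}(U)\to U$ is injective; it is surjective because $\varphi$ is, and proper by (F4), hence a homeomorphism by (F4). $\square$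

As a check, take $\lambda=1\,2\,3$, with $\mu=(2)$, $b=3$, $e=1$, $k=1$, $k'=0$. Here $C=\{3p+3q\}$, and for $p\neq q$ the two preimages are $(p,3q)$ and $(q,3p)$, with $3q=2q+q\in Z_{12}$ as Step 2 says.

When $k'\ge0$, let $\varphi_C:\mathrm{Sym}^eX\times Z_{1^{k'}b}\to Z_{1^{k'}b^{e+1}}$ be the restriction of $\varphi$ to $\varphi^{-1}(C)\to C$. It fits into a commutative square of proper maps
$$\begin{array}{ccc}\mathrm{Sym}^eX\times X\times\mathrm{Sym}^{k'}X&\xrightarrow{\ \mathrm{add}\times\mathrm{id}\ }&\mathrm{Sym}^{e+1}X\times\mathrm{Sym}^{k'}X\\ {\scriptstyle\mathrm{id}\times\pi}\downarrow&&\downarrow{\scriptstyle\pi}\\ \mathrm{Sym}^eX\times Z_{1^{k'}b}&\xrightarrow{\ \varphi_C\ }&Z_{1^{k'}b^{e+1}}\end{array}\tag{2}$$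
in which both composites send $(A,p,B)$ to $bA+bp+B$. Since $e+1\le n$, Lemma 2 and (F2) show that the top arrow induces an isomorphism on $H_c^*$. So $\varphi_C^*$ is an isomorphism as soon as both vertical arrows are: $(\mathrm{id}\times\pi)^*\varphi_C^*=(\mathrm{add}\times\mathrm{id})^*\pi^*$.

Once $\varphi_C^*$ is an isomorphism, so is $\varphi^*$. By (F1), $\varphi$ maps
$$H_c^{j-1}(C)\to H_c^j(U)\to H_c^j(Z_\lambda)\to H_c^j(C)\to H_c^{j+1}(U)$$
to the corresponding sequence for $\varphi^{-1}(C)\subset\mathrm{Sym}^eX\times Z_{\lambda'}$. The maps on the $C$-terms are isomorphisms by assumption, those on the $U$-terms by Lemma 3(3), and the five lemma gives the middle one. Call this the *five-lemma step*.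

## One repeated part, then one part at a time

First comes the case of a single value $b$, which feeds the vertical arrows of (2) in all other cases.

**Proposition 4.** For all $k\ge0$ and $e,b\ge1$ with $(k+be)!$ invertible in $K$, the map $\pi^*:H_c^*(Z_{1^kb^e})\to H_c^*(\mathrm{Sym}^kX\times\mathrm{Sym}^eX)$ is an isomorphism.

*Proof.* Fix $b$. We use strong induction on $k$, for all $e$ simultaneously. Apply the Setting with $\mu=\emptyset$ and $S=0\le b$. Then $\lambda'=1^k$, $Z_{\lambda'}=\mathrm{Sym}^kX$, $\varphi=\pi$ (up to the order of the factors), and $k'=k-b<k$.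

If $k'<0$, then $C=\emptyset$ and $\varphi$ is a homeomorphism by Lemma 3(3).

If $k'\ge0$, the left vertical arrow of (2) is the identity times the map of the proposition for $(k',1)$, and the right one is that map for $(k',e+1)$. Both are covered by the inductive hypothesis, since $k'+b=k\le n$ and $k'+b(e+1)=n$, so the required factorials divide $n!$. With (F2), both vertical arrows induce isomorphisms, hence $\varphi_C^*$ is an isomorphism, and the five-lemma step gives $\varphi^*=\pi^*$. $\square$

**Proposition 5.** In the Setting, with $n!$ invertible in $K$,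
$$\varphi^*:H_c^*(Z_{1^k\mu b^e})\to H_c^*(\mathrm{Sym}^eX\times Z_{1^k\mu})$$
is an isomorphism. Here $\mu$ is arbitrary subject only to $S\le b$.

*Proof.* If $k'<0$, $\varphi$ is a homeomorphism. If $k'\ge0$, the vertical arrows of (2) involve only the partitions $1^{k'}b$ and $1^{k'}b^{e+1}$, in which $\mu$ no longer appears. They induce isomorphisms by Proposition 4 and (F2); the factorials are fine because $k'+b=k+S\le n$ and $k'+b(e+1)=n$. So $\varphi_C^*$ is an isomorphism, and the five-lemma step concludes. $\square$

No induction on $k$ is needed here, and it is a good thing: $k'=k+S-b$ equals $k$ when $S=b$.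

**Corollary 6.** Let $\lambda=1^kb_0^{e_0}\cdots b_m^{e_m}$ be a partition of $n$ with $b_i\ge\sum_{j<i}e_jb_j$ for all $i$, and $n!$ invertible in $K$. Then $\pi_\lambda^*:H_c^*(Z_\lambda)\to H_c^*(Y_\lambda)$ is an isomorphism. So $H_c^*(Z_\lambda)$ is $K$ in degree $wN$, $N=k+\sum_ie_i$, and $0$ elsewhere.

*Proof.* Induct on the number of blocks $b_i^{e_i}$. With no blocks, $\lambda=1^k$ and $Z_{1^k}=\mathrm{Sym}^kX=Y_\lambda$. Otherwise let $\lambda'=1^kb_0^{e_0}\cdots b_{m-1}^{e_{m-1}}$, let $\mu$ be the list of its parts $b_i$, and put $b=b_m$, $e=e_m$. The hypothesis for $i=m$ is precisely $S\le b$. Up to the order of the factors, $\pi_\lambda=\varphi\circ(\mathrm{id}\times\pi_{\lambda'})$. Here $\varphi^*$ is an isomorphism by Proposition 5, and $(\mathrm{id}\times\pi_{\lambda'})^*$ is one by induction and (F2). Finally $H_c^*(Y_\lambda)$ is $K$ in degree $wN$ by (F2) and Lemma 2. $\square$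

## From the forbidden set to its complement

It remains to turn $H_c^*(Z_\lambda)$ into the homology of the complement. We do it for coefficients in $K$ and slightly general $X$.

**Lemma 7.** Let $X$ be an oriented smooth $2d$-manifold with $H_*(X;K)\cong H_*(\mathrm{pt};K)$, let $n!$ be invertible in $K$, and let $\nu$ be a partition of $n$ such that $H_c^j(Z_\nu)=0$ for all $j\ge2dn-1$. Then, with $\mathrm{Conf}=\mathrm{Conf}_c^\nu(X)$, for all $\ell$
$$H_\ell(\mathrm{Conf};K)\cong H_c^{2dn-\ell}(\mathrm{Conf}),\tag{3}$$
$$\widetilde H_\ell(\mathrm{Conf};K)\cong H_c^{2dn-\ell-1}(Z_\nu).\tag{4}$$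

*Proof.* By Poincaré duality $H_c^j(X)\cong H_{2d-j}(X;K)$, so $X$ satisfies the standing hypothesis with $w=2d$.

**Step 1: duality on the quotient.** The aim is (3); note that $\mathrm{Conf}$ need not be a manifold. Let $\widetilde U\subset X^n$ be the preimage of $\mathrm{Conf}$. It is open and $S_n$-invariant, with $\widetilde U/S_n=\mathrm{Conf}$. A transposition of two factors of dimension $2d$ changes the product orientation by $(-1)^{(2d)^2}=1$, so $S_n$ preserves the orientation of $\widetilde U$. For an orientation-preserving $g$ one has $g_*(g^*\alpha\cap[\widetilde U])=\alpha\cap[\widetilde U]$, so Poincaré duality $H_\ell(\widetilde U;K)\cong H_c^{2dn-\ell}(\widetilde U)$ is $S_n$-equivariant, with $g$ acting on cohomology by $(g^{-1})^*$.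

By Illman's theorem the smooth action makes $\widetilde U$ an $S_n$-CW complex. Then $\mathrm{Conf}$ is a CW complex whose cells are the orbits of cells of $\widetilde U$. An element that maps a cell to itself fixes it pointwise, so no orientation signs occur, and the cellular chains of $\mathrm{Conf}$ are the coinvariants of those of $\widetilde U$. Since $n!$ is invertible, taking coinvariants is exact, so $H_\ell(\mathrm{Conf};K)=H_\ell(\widetilde U;K)_{S_n}$. Coinvariants and invariants agree for the same reason, and
$$H_\ell(\mathrm{Conf};K)=H_\ell(\widetilde U;K)_{S_n}\cong H_c^{2dn-\ell}(\widetilde U)^{S_n}\cong H_c^{2dn-\ell}(\mathrm{Conf}),$$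
the last step by (F3).

**Step 2: the exact sequence.** The aim is (4). By (F1),
$$H_c^{j-1}(\mathrm{Sym}^nX)\to H_c^{j-1}(Z_\nu)\to H_c^j(\mathrm{Conf})\to H_c^j(\mathrm{Sym}^nX)\to H_c^j(Z_\nu),\qquad j=2dn-\ell,$$
and $H_c^*(\mathrm{Sym}^nX)$ is $K$ in degree $2dn$ by Lemma 2. If $\ell\ge1$, then $j<2dn$, both symmetric-product terms vanish, and $H_c^j(\mathrm{Conf})\cong H_c^{j-1}(Z_\nu)$; with (3) this is (4). If $\ell=0$, then $H_c^{2dn-1}(Z_\nu)=H_c^{2dn}(Z_\nu)=0$, so $H_c^{2dn}(\mathrm{Conf})\cong K$ and $H_0(\mathrm{Conf};K)=K$. Hence $\mathrm{Conf}$ is nonempty with $\widetilde H_0=0$, and the right side of (4) is $0$ too. If $\ell<0$, both sides are $0$. $\square$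

*Proof of Theorem 1.* Take $K=\mathbb Q$, $X=\mathbb R^{2d}$, $w=2d$. By Corollary 6, $H_c^*(Z_\lambda)$ is $\mathbb Q$ in degree $2dN$. Since some $b_i\ge2$, $n-N=\sum_ie_i(b_i-1)\ge1$, so $2dN\le2dn-2d\le 2dn-2$, and Lemma 7 applies. By (4), $\widetilde H_\ell(\mathrm{Conf}_c^\lambda)$ is $\mathbb Q$ when $2dn-\ell-1=2dN$ and $0$ otherwise. So the reduced homology is $\mathbb Q$ exactly in degree
$$\ell=2d(n-N)-1=2d\sum_ie_i(b_i-1)-1\ \ge 1,$$
and $h_0=1$. $\blacksquare$

Nothing in this used more about $\mathbb R^{2d}$ and $\mathbb Q$ than Lemma 7 and Corollary 6 require, which gives the following.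

**Theorem 8.** Theorem 1 holds with $\mathbb Q$ replaced by any field $K$ with $\operatorname{char}K=0$ or $\operatorname{char}K>n$, and $\mathbb R^{2d}$ replaced by any oriented smooth $2d$-manifold $X$ with $H_*(X;K)\cong H_*(\mathrm{pt};K)$.

*Proof.* The assumption on $\operatorname{char}K$ says that $n!$ is invertible in $K$, and $X$ satisfies the standing hypothesis with $w=2d$ by Poincaré duality. So Corollary 6 and Lemma 7 apply, and the previous proof goes through word for word with $K$ in place of $\mathbb Q$. $\square$

Some restriction on the characteristic is needed. The opening example $\mathrm{Conf}_c^{2}(\mathbb R^{2d})\simeq\mathbb{RP}^{2d-1}$ has $\mathbb F_2$-homology of dimension $1$ in every degree $0,\dots,2d-1$, which for $d\ge2$ is too much.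

## Adjoining a large part suspends the homology

Proposition 5 did not ask anything of $\mu$ except $S\le b$. Here is what it says about complements.

**Theorem 9.** Let $\mu$ be any list of positive integers, not all equal to $1$, let $b\ge|\mu|$ (the sum of $\mu$), $e\ge1$, $k\ge0$, $X=\mathbb R^{2d}$. Then for all $\ell$
$$\widetilde H_\ell\big(\mathrm{Conf}_c^{1^k\mu b^e}(X);\mathbb Q\big)\cong\widetilde H_{\ell-2de(b-1)}\big(\mathrm{Conf}_c^{1^k\mu}(X);\mathbb Q\big).$$
In particular, adjoining such a $b^e$ neither creates nor destroys the property "rational homology of a sphere".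

*Proof.* **Step 1: the vanishing needed for Lemma 7.** Let $\nu$ be any partition of $n$ with a part $\ge2$. We claim $H_c^j(Z_\nu)=0$ for $j>2d(n-1)$, hence for $j\ge2dn-1$. The preimage $W$ of $Z_\nu$ in $X^n$ is a finite union of linear subspaces, given by equalities between coordinates, each of dimension at most $2d(n-1)$, since at least two coordinates are equal. By (F3) it suffices that $H_c^j(W)=0$ for $j>2d(n-1)$. We add the subspaces one at a time. If $W=W'\cup L$ with $L$ linear of dimension $r\le2d(n-1)$, then $W\setminus W'=L\setminus W'$ is open in $L$, hence an orientable $r$-manifold, and its $H_c^j$ vanishes for $j>r$ by Poincaré duality. With (F1) the claim passes from $W'$ to $W$, starting from $W'=\emptyset$.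

**Step 2: comparison.** Both $1^k\mu b^e$, a partition of $n$, and $1^k\mu$, a partition of $n'=n-be$, have a part $\ge2$, so (4) applies to both. By Proposition 5, (F2) and Lemma 2,
$$H_c^{2dn-\ell-1}(Z_{1^k\mu b^e})\cong H_c^{2dn-\ell-1-2de}(Z_{1^k\mu}),$$
because $H_c^*(\mathrm{Sym}^eX)$ is $\mathbb Q$ in degree $2de$. Since $n=n'+be$,
$$2dn-\ell-1-2de=2dn'-\big(\ell-2de(b-1)\big)-1,$$
and (4) identifies the two sides with the two reduced homology groups. $\square$

## Relaxing the inequality by one

The inequality $S\le b$ entered once, in $bp\ge Sp$: a spare copy of $b$ absorbs all of $\mu$. Suppose $b=S-1$, for instance $\lambda=1^22^23$ with $\mu=(2,2)$, $b=3$, $n=9$. For distinct points, $D=3p+3q+x+y+z$ has $a_3(D)=2$. If the part $3$ is put at $p$, only one $2$ fits at $q$ and none at $x,y,z$; the same happens with $p,q$ exchanged. So $D\notin Z_\lambda$, and $C\subset Z_\lambda$ in Lemma 3(1) is false. The next theorem says that the conclusion of Theorem 1 is false as well.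

**Theorem 10.** Let $m\ge1$ and let $(b_j,e_j)_{0\le j<m}$ satisfy $b_j\ge\sum_{i<j}e_ib_i$, $b_0\ge2$ and $M':=\sum_{j<m}e_j\ge2$. Put $S=\sum_{j<m}e_jb_j$, $b_m=S-1$, let $e_m\ge1$ be arbitrary, and $k=b_0$. Then for every $d\ge1$ the conclusion of Theorem 1 fails for $\lambda=1^kb_0^{e_0}\cdots b_m^{e_m}$: one has $\sum_j\dim H_c^j(Z_\lambda;\mathbb Q)\ge3$. It still fails after adjoining further $b_i^{e_i}$, $i>m$, with $b_i\ge\sum_{j<i}e_jb_j$.

It fails, for example, for $1^22^23$ and for $1^2\,2\,3\,4$. So at no stage with at least two earlier parts, all $\ge2$, can "$b_i\ge\sum_{j<i}e_jb_j$" be weakened to "$b_i\ge\sum_{j<i}e_jb_j-1$".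

To show that $H_c^*(Z_\lambda)$ is large we cut $Z_\lambda$ into pieces. Connecting maps between pieces are hard to control, so we use an invariant that is additive and still bounds $\dim H_c^*$ from below.

**Definition ($E$-polynomial).** For a complex variety $Y$, Deligne's mixed Hodge structure on $H_c^j(Y;\mathbb Q)$ gives numbers $h^{r,s}(H_c^j(Y))\ge0$ with $\sum_{r,s}h^{r,s}(H_c^j(Y))=\dim H_c^j(Y;\mathbb Q)$. Put $E(Y)=\sum_{j,r,s}(-1)^jh^{r,s}(H_c^j(Y))\,u^rv^s$.

The facts used are standard. $E$ is additive over finite decompositions into locally closed subvarieties, and multiplicative on products. If a proper morphism induces an isomorphism on $H_c^*$, source and target have the same $E$, since pullback respects mixed Hodge structures; in particular this holds for morphisms that are homeomorphisms in the classical topology. Finally, each monomial occurring in $E(Y)$ forces a class in some $H_c^j(Y;\mathbb Q)$, so the number of distinct monomials is at most $\sum_j\dim H_c^j(Y;\mathbb Q)$. For example $E(\mathbb A^1)=uv$, so $E(\mathbb A^1\setminus0)=uv-1$.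

Now let $X=\mathbb A^d_{\mathbb C}$, which is $\mathbb R^{2d}$ in the classical topology, and put $q=(uv)^d$. Then $E(X)=q$, and $E(\mathrm{Sym}^jX)=q^j$ by Lemma 2. The $\mathrm{Sym}^jX$ are varieties, the addition maps are proper morphisms, and the $Z_\nu$ are closed subvarieties. If $\nu$ satisfies the hypothesis of Corollary 6, then $\pi_\nu^*$ is an isomorphism, so
$$E(Z_\nu)=q^{N},\qquad N=\text{number of parts of }\nu.\tag{5}$$
We will repeatedly use this rule: if a proper morphism restricts to a bijection from the *full* preimage of a locally closed subset $W$ onto $W$, the restriction is a homeomorphism by (F4), so the preimage has the same $E$ as $W$.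

*Proof of Theorem 10.* Write $b=b_m$, $e=e_m$, $c=b_0$, $\mu=b_0^{e_0}\cdots b_{m-1}^{e_{m-1}}$, $\lambda'=1^k\mu$. The smallest part of $\mu$ is $c$, since $b_j\ge e_0b_0\ge c$ for $1\le j<m$. As $\mu$ has at least two parts, $S\ge2c$, so $b=S-1\ge2c-1>c$, because $c\ge2$.

**Step 1: a packing criterion.** We determine when a cycle with a spare $bp$ contains $\mu$.

*Claim.* For $B\ge0$, $bp+B$ contains $\mu$ iff $B(p)\ge1$ or $B(x)\ge c$ for some $x\ne p$.

If $B(p)\ge1$, then $bp+B\ge(b+1)p=Sp$. If $B(x)\ge c$ with $x\ne p$, put one part $c$ at $x$ and the others at $p$; their sum is $S-c\le S-2<b$. Otherwise $B(p)=0$ and every $x\ne p$ has multiplicity $<c$, so no part of $\mu$ fits away from $p$. All parts would have to be at $p$, which requires $S\le b$, a contradiction.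

Also, $bp+bp'$ contains $\mu$ for all $p,p'$. If $p\ne p'$, put $c$ at $p'$ and the rest at $p$; if $p=p'$, use $2b=2S-2\ge S$.

For $j\ge1$ define
$$T_j=\{(A,B)\in\mathrm{Sym}^jX\times\mathrm{Sym}^{k+1}X:\operatorname{supp}A\cap\operatorname{supp}B=\emptyset,\ \text{all multiplicities of }B\text{ are}<c\}.$$

**Step 2: cutting $Z_\lambda$ by the value of $a=a_b$.** The aim is a formula for $E(Z_\lambda)$ in terms of $T_1$ and $T_{e+1}$. Note $n=k+S+be$ and $k+S-b=k+1$. Every $D\in Z_\lambda$ has $a(D)\ge e$. The sets $\{a\ge t\}$ are closed, being images of addition maps or empty.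

(i) *The part $a(D)=e$.* The map $\varphi:\mathrm{Sym}^eX\times Z_{\lambda'}\to Z_\lambda$ is proper and surjective; this part of the Setting did not use $S\le b$. By (1), the full preimage of $\{D\in Z_\lambda:a(D)=e\}$ is $\mathrm{Sym}^eX\times V$, where $V=\{B\in Z_{\lambda'}:a(B)=0\}$, and there $A=\lfloor D/b\rfloor$, $B=D-bA$ are determined by $D$. So this part has $E=q^eE(V)$.

(ii) *Computing $E(V)$.* The set $\{B\in\mathrm{Sym}^{k+S}X:a(B)\ge1\}$ is $Z_{1^{k+1}b}$, with $E=q^{k+2}$ by (5). We find its elements outside $Z_{\lambda'}$, which form an open subset. Their full preimage under $X\times\mathrm{Sym}^{k+1}X\to Z_{1^{k+1}b}$, $(p,B')\mapsto bp+B'$, consists of the pairs for which $bp+B'$ does not contain $\mu$. By Step 1 these are the pairs with $B'(p)=0$ and $B'(x)<c$ for all $x\ne p$, that is, $(p,B')\in T_1$. On $T_1$ the map is injective, since $p$ is the only point of multiplicity $\ge b$: the other multiplicities are $<c<b$. So these elements form a copy of $T_1$, the set $\{B\in Z_{\lambda'}:a(B)\ge1\}$ has $E=q^{k+2}-E(T_1)$, and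
$$E(V)=E(Z_{\lambda'})-q^{k+2}+E(T_1).$$

(iii) *The part $a(D)\ge e+1$.* The set $\{D\in\mathrm{Sym}^nX:a(D)\ge e+1\}$ is $Z_{1^{k+1}b^{e+1}}$, with $E=q^{k+e+2}$ by (5). We find its elements outside $Z_\lambda$. Write $D=bA+B$ with $A=\lfloor D/b\rfloor$. Then $D\in Z_\lambda$ iff for some $A_0\le A$ of degree $e$ the cycle $b(A-A_0)+B$ contains $\mu$. If $\deg A\ge e+2$, then $A-A_0$ has degree at least $2$ and this holds by Step 1. If $\deg A=e+1$, then $A-A_0$ is a single point $p$, which can be any point of $\operatorname{supp}A$. So $D\notin Z_\lambda$ iff for every $p\in\operatorname{supp}A$ the cycle $bp+B$ does not contain $\mu$. By Step 1 this means that $B(p)=0$ for all $p\in\operatorname{supp}A$ and $B(x)<c$ for all $x$, that is, $(A,B)\in T_{e+1}$; here $\deg B=n-b(e+1)=k+1$.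

Consider the proper map $\mathrm{Sym}^{e+1}X\times\mathrm{Sym}^{k+1}X\to Z_{1^{k+1}b^{e+1}}$, $(A,B)\mapsto bA+B=D$. If $D\notin Z_\lambda$, then $\deg\lfloor D/b\rfloor=e+1$, so $a(B)=0$ and $A=\lfloor D/b\rfloor$ by (1), and the previous paragraph gives $(A,B)\in T_{e+1}$. Conversely, if $(A,B)\in T_{e+1}$, then all multiplicities of $B$ are $<c<b$, so $a(B)=0$, $A=\lfloor D/b\rfloor$, and $D\notin Z_\lambda$. So $T_{e+1}$ is the full preimage of the open set of $D\notin Z_\lambda$, and the map is a bijection from $T_{e+1}$ onto that set. The part $\{D\in Z_\lambda:a(D)\ge e+1\}$ therefore has $E=q^{k+e+2}-E(T_{e+1})$.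

Adding (i) and (iii), inserting (ii), and using $E(Z_{\lambda'})=q^{k+M'}$ from (5), we get
$$E(Z_\lambda)=q^e\big(q^{k+M'}-q^{k+2}+E(T_1)\big)+q^{k+e+2}-E(T_{e+1})=q^{k+M'+e}-\big(E(T_{e+1})-q^eE(T_1)\big).\tag{6}$$

**Step 3: computing $E(T_j)$ for $k=c$.** The aim is the difference in (6). We start from pairs with disjoint supports and remove those where $B$ has a point of multiplicity $\ge c$.

*Disjoint pairs.* Let $Q(j,r)\subset\mathrm{Sym}^jX\times\mathrm{Sym}^rX$ be the pairs with disjoint supports. Every pair $(A,B)$ has a greatest common subcycle $G$, and $(A-G,B-G)$ has disjoint supports. Under the proper map $(G,A',B')\mapsto(A'+G,B'+G)$ on $\mathrm{Sym}^gX\times\mathrm{Sym}^{j-g}X\times\mathrm{Sym}^{r-g}X$, the full preimage of the stratum $\deg(\text{greatest common subcycle})=g$ is $\mathrm{Sym}^gX\times Q(j-g,r-g)$, and the map is bijective there. Hence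
$$q^{j+r}=\sum_{g\ge0}q^gE(Q(j-g,r-g)),$$
the sum running over $g\le\min(j,r)$. Subtracting $q$ times the same identity for $(j-1,r-1)$ gives
$$E(Q(j,r))=q^{j+r}-q^{j+r-1}\qquad(j,r\ge1).$$

*Removing large multiplicities.* Since $k=c$, $T_j\subset Q(j,c+1)$. Let $(A,B)\in Q(j,c+1)\setminus T_j$, so some $B(x)\ge c$. Two such points would need $2c\le c+1$, impossible for $c\ge2$. So $x$ is unique, and $B=cx+y$ with $(x,y)\in X^2$ unique; $y=x$ is allowed. Under the proper map $(A,x,y)\mapsto(A,cx+y)$ the full preimage of $Q(j,c+1)\setminus T_j$ is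
$$J_j=\{(A,x,y)\in\mathrm{Sym}^jX\times X^2:x,y\notin\operatorname{supp}A\},$$
so
$$E(T_j)=q^{j+c+1}-q^{j+c}-E(J_j).\tag{7}$$

*Computing $E(J_j)$.* The part $x=y$ is $Q(j,1)$, with $E=q^{j+1}-q^j$. Let $K_j$ be the $E$-polynomial of the part $x\ne y$. Over the pairs $x\ne y$, write an arbitrary $A$ as $\alpha x+\beta y+A'$ with $x,y\notin\operatorname{supp}A'$. For fixed $\alpha,\beta$ the map $(A',x,y)\mapsto(\alpha x+\beta y+A',x,y)$ is proper, and the full preimage of the stratum $A(x)=\alpha$, $A(y)=\beta$ is the set where $A'$ avoids $x,y$, on which the map is bijective. So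
$$\sum_{\alpha,\beta\ge0}K_{j-\alpha-\beta}=q^j(q^2-q)\quad(K_i=0\text{ for }i<0),\qquad\text{i.e.}\qquad\sum_jK_js^j=\frac{(q^2-q)(1-s)^2}{1-qs}.$$
Reading off coefficients, $K_1=(q^2-q)(q-2)$, and for $j\ge2$
$$K_j=(q^2-q)(q^j-2q^{j-1}+q^{j-2})=q^{j-1}(q-1)^3.$$
Thus
$$E(J_1)=(q^2-q)+(q^2-q)(q-2)=q(q-1)^2,\qquad E(J_{e+1})=q^{e+1}(q-1)+q^e(q-1)^3\quad(e\ge1).$$

*The difference.* The first two terms of (7) cancel in $E(T_{e+1})-q^eE(T_1)$, so
$$E(T_{e+1})-q^eE(T_1)=q^eE(J_1)-E(J_{e+1})=q^e(q-1)\big[q(q-1)-q-(q-1)^2\big]=-q^e(q-1).$$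

**Step 4: conclusion.** By (6) with $k=c$,
$$E(Z_\lambda)=q^{c+M'+e}+q^{e+1}-q^e.$$
Since $c+M'+e>e+1$, these are three distinct monomials, so $\sum_j\dim H_c^j(Z_\lambda;\mathbb Q)\ge3$. As $\lambda$ has a part $\ge2$, Step 1 of the proof of Theorem 9 allows us to use (4), which gives
$$\sum_\ell\dim\widetilde H_\ell(\mathrm{Conf}_c^\lambda(\mathbb R^{2d});\mathbb Q)=\sum_j\dim H_c^j(Z_\lambda;\mathbb Q)\ge3.$$
The conclusion of Theorem 1 would require this sum to be $1$. Adjoining further $b_i^{e_i}$ with $b_i\ge\sum_{j<i}e_jb_j$ only shifts reduced homology, by Theorem 9, so the sum stays $\ge3$. $\blacksquare$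

For $\lambda=1^22^23$ the formula reads $E(Z_\lambda)=q^5+q^2-q$, where the parametrization by $N=5$ points accounts only for $q^5$.

**Remark (dependence on $k$).** The inequality is not necessary for each individual $k$. Take $k=0$ and $\lambda=2^23$, where $3<4$. The map $\pi_\lambda:(A,p)\mapsto2A+3p$ is injective, because $p$ is the unique point of odd multiplicity and then $2A=D-3p$. So $\pi_\lambda$ is a homeomorphism onto $Z_\lambda$, $H_c^*(Z_\lambda)$ is $\mathbb Q$ in degree $2dN$ with $N=3$, and the conclusion of Theorem 1 holds by Lemma 7. With two $1$'s adjoined, for $1^22^23$, it fails by Theorem 10. No full classification of the pairs (partition, $k$) for which the conclusion holds is claimed here.
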